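\title[Suspended dimension-drop algebras]{Stabilized suspensions of dimension-drop algebras\\ are inductive limits of semiprojective C*-algebras}


\begin{abstract}
Let $I_n$ be the dimension-drop algebra with $K_*(I_n)\cong(0,\mathbb Z_n)$. We show that $\Sigma I_n\otimes\mathbb K$, whose $K$-theory is $(\mathbb Z_n,0)$, is a sequential inductive limit of separable semiprojective C*-algebras. The building blocks come from the universal C*-algebra generated by the nonscalar parts of a projection $p$ with prescribed scalar part $p_0$ and of a partial isometry from $p\otimes 1_n$ to $p_0\otimes 1_n$. E-theory shows that $\Sigma I_n\otimes\mathbb K$ is dominated by the stabilization of this algebra up to asymptotic homotopy. An interpolation along a quasicentral approximate unit then replaces the homotopy by an equality, and an intertwining produces the limit. The same method applies to $X\otimes\mathbb K$ for every separable, nuclear, homotopy symmetric C*-algebra $X$ satisfying the UCT.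
\end{abstract}


\section{Introduction}

\subsection{The question}
A separable C*-algebra $A$ is \emph{semiprojective} (in the sense of Blackadar) if for every C*-algebra $B$, every increasing sequence $J_1\subseteq J_2\subseteq\cdots$ of closed two-sided ideals of $B$ with $J=\overline{\bigcup_kJ_k}$, and every $*$-homomorphism $\varphi\colon A\to B/J$, there are $k\ge1$ and a $*$-homomorphism $\psi\colon A\to B/J_k$ with $\pi_k\circ\psi=\varphi$. Here $\pi_k\colon B/J_k\to B/J$ is the quotient map. It is \emph{projective} if one can always lift to $B$ itself, for an arbitrary closed ideal $J$.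

Semiprojectivity is a finiteness condition. If $A$ is given by generators and relations, it says that a solution of the relations in $B/J$ already lifts to an exact solution at a finite stage $B/J_k$. The simplest case is $A=\mathbb C$. A projection in $B/J$ lifts to a self-adjoint $y\in B$, the norm of $y^2-y$ in $B/J_k$ decreases to $0$ as $k\to\infty$, and once it is small, functional calculus turns $y$ into a projection in $B/J_k$.

A separable C*-algebra is said to have a \emph{strong shape system} if it is isomorphic to a sequential inductive limit $\varinjlim(A_k,\varphi_k)$ of separable semiprojective C*-algebras. Thus one asks which algebras can be assembled from finite pieces. The compact operators are an example, $\mathbb K=\varinjlim M_k(\mathbb C)$; matrix algebras over semiprojective algebras are semiprojective (Lemma~\ref{lem:matrix}).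

For $n\ge2$ let
\[
I_n=\{f\in C([0,1],M_n): f(0)=0,\ f(1)\in\mathbb C1_n\},
\]
so that $K_0(I_n)=0$ and $K_1(I_n)\cong\mathbb Z_n$. Write $\Sigma A=C_0((0,1))\otimes A$, and $\Sigma=\Sigma\mathbb C$. From the point of view of $K$-theory the elementary pieces are algebras whose $K$-theory is a single cyclic group in a single degree. Three of the four types are easily realized by semiprojective algebras: $\mathbb C$ has $K$-theory $(\mathbb Z,0)$, $\Sigma$ has $(0,\mathbb Z)$, and $I_n$, a one-dimensional noncommutative CW complex, has $(0,\mathbb Z_n)$. The remaining type, torsion in $K_0$, is represented by $\Sigma I_n$. The suspension adds a dimension, and the theorem that gives semiprojectivity of $I_n$ does not apply to $\Sigma I_n$. Thiel \cite{Thiel} asks: \emph{does the algebra $\Sigma I_n\otimes\mathbb K$ have a strong shape system?} It is separable, stable, nuclear, satisfies the UCT and has $K$-theory $(\mathbb Z_n,0)$.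

There is a reason to expect a positive answer: a class of order $n$ in $K_0$ is a finite amount of data. It is given by a projection $p$ and a partial isometry witnessing that $n$ copies of $p$ are trivial, and such data lift to a finite stage in the same way as a single projection does. The difficulty is to get from this data, which sees only $K$-theory, to an inductive limit isomorphic to the given algebra.

\begin{theorem}\label{thm:A}
For every $n\ge2$ the C*-algebra $\Sigma I_n\otimes\mathbb K$ has a strong shape system.
\end{theorem}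

The second theorem contains the first, but needs more tools. \emph{Homotopy symmetric} is defined in Section~\ref{sec:prelim}; every suspension has this property.

\begin{theorem}\label{thm:B}
Let $X$ be a separable, nuclear, homotopy symmetric C*-algebra satisfying the UCT. Then $X\otimes\mathbb K$ has a strong shape system. In particular $\Sigma D\otimes\mathbb K$ has a strong shape system for every separable nuclear $D$ satisfying the UCT.
\end{theorem}

\subsection{The idea}\label{subsec:idea}
Let $X=\Sigma I_n$, and let $g=[p]-[p_0]$ generate $K_0(X)\cong\mathbb Z_n$, where $p$ is a projection over the unitization and $p_0$ is its scalar part. The proof has three steps.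

\emph{A model.} Over the unitization there is a partial isometry $v$ with $v^*v=p\otimes1_n$ and $vv^*=p_0\otimes1_n$. Let $A$ be the universal C*-algebra generated by the nonscalar parts of such a pair $(p,v)$, with the scalar parts fixed. It is semiprojective. It maps to $X$, and by construction $K_0(A)$ contains an element that is killed by $n$ and is mapped to $g$. So there are homomorphisms $K_*(X)\to K_*(A)\to K_*(X)$ with composition the identity. We neither know nor need the rest of $K_*(A)$.

\emph{Domination.} E-theory and the UCT turn this splitting into an asymptotic morphism $\alpha\colon X\to A\otimes\mathbb K$ whose composition with the map $\varphi\colon A\otimes\mathbb K\to X\otimes\mathbb K$ is homotopic to the embedding $x\mapsto x\otimes e_{11}$.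

\emph{From domination to a limit.} After stabilization, $\alpha$ becomes an asymptotic morphism from $X\otimes\mathbb K$. If $\varphi$ were surjective, and if the composition were \emph{equal} to the identity instead of homotopic to it, then an intertwining argument would produce $X\otimes\mathbb K$ as a limit of algebras $M_m(A)$ (Proposition~\ref{prop:intertwine}). Surjectivity is arranged by forming a free product with a projective algebra $F$. The free product also leaves room to remove the homotopy. We place the points of the homotopy along the spectrum of a quasicentral approximate unit of the kernel of $M_m(A)*F\to X\otimes\mathbb K$ (Proposition~\ref{prop:homotopy}).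

Section~\ref{sec:prelim} fixes conventions. Sections~\ref{sec:order} and~\ref{sec:model} construct the model, Sections~\ref{sec:intertwine} and~\ref{sec:homotopy} pass from domination to a limit, and Section~\ref{sec:criterion} turns this into a $K$-theoretic criterion. Theorem~\ref{thm:A} is proved in Section~\ref{sec:A} and Theorem~\ref{thm:B} in Section~\ref{sec:B}.

\section{Conventions and facts used}\label{sec:prelim}

$D^+$ is the unitization of $D$ (a unit is always added), and $s\colon M_T(D^+)\to M_T(\mathbb C)$ is the scalar-part map. $A*B$ is the nonunital full free product; for $*$-homomorphisms $f\colon A\to D$ and $g\colon B\to D$ we write $f*g\colon A*B\to D$ for the induced map.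

\subsection{Sequence algebras}
For C*-algebras $D_k$, $\prod D_k/\bigoplus D_k$ denotes bounded sequences modulo null sequences; $Q(D)$ is the case $D_k=D$, and $c_D\colon D\to Q(D)$ is the embedding as constant sequences. $*$-Homomorphisms $\pi_k\colon C_k\to D_k$ induce $(\pi_k)_*\colon\prod C_k/\bigoplus C_k\to\prod D_k/\bigoplus D_k$, and $\pi\colon C\to D$ induces $Q(\pi)$. For evaluation maps we write $\mathrm{ev}_s$ instead of $Q(\mathrm{ev}_s)$.

We shall construct $*$-homomorphisms into sequence algebras from maps that respect the algebraic operations only approximately. Let $B$ be separable, and let $B^0=\{b_1,b_2,\dots\}$ be a countable dense $*$-subalgebra over $\mathbb Q[\sqrt{-1}]=\{\lambda_1,\lambda_2,\dots\}$. Put $G_r=\{b_1,\dots,b_r\}$ and $\Lambda_r=\{\lambda_1,\dots,\lambda_r\}$. For finite sets $G\subseteq B^0$ and $\Lambda\subseteq\mathbb Q[\sqrt{-1}]$ and $\varepsilon>0$, a function $\theta\colon G\to D$ (no structure is assumed) is called an \emph{$\varepsilon$-homomorphism on $(G,\Lambda)$} if, whenever $\lambda\in\Lambda$ and all arguments of $\theta$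 that occur lie in $G$,
\begin{gather*}
\|\theta(b)\|<\|b\|+\varepsilon,\qquad \|\theta(b)+\lambda\theta(b')-\theta(b+\lambda b')\|<\varepsilon,\\
\|\theta(b)^*-\theta(b^*)\|<\varepsilon,\qquad \|\theta(b)\theta(b')-\theta(bb')\|<\varepsilon .
\end{gather*}
These are finitely many strict inequalities, so they persist under small changes of the values of $\theta$.

\begin{lemma}\label{lem:approx}
\textup{(a)} Let $\theta_k\colon B^0\to D_k$ be functions such that for every $r$ the restriction of $\theta_k$ to $G_r$ is a $\frac1r$-homomorphism on $(G_r,\Lambda_r)$ for all large $k$. Then there is a unique $*$-homomorphism $\Theta\colon B\to\prod D_k/\bigoplus D_k$ such that $(\theta_k(b))_k$ represents $\Theta(b)$ for each $b\in B^0$.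

\textup{(b)} Conversely, if $\Theta\colon B\to\prod D_k/\bigoplus D_k$ is a $*$-homomorphism and $(\theta_k(b))_k$ is any representative of $\Theta(b)$ for $b\in B^0$, then for all finite $G,\Lambda$ and $\varepsilon>0$ the function $\theta_k|_G$ is an $\varepsilon$-homomorphism on $(G,\Lambda)$ for all large $k$.
\end{lemma}

\begin{proof}
(a) For any given $b,b'\in B^0$ and $\lambda$, the elements $b$, $b'$, $b+\lambda b'$, $b^*$, $bb'$ lie in $G_r$ and $\lambda$ lies in $\Lambda_r$ for all large $r$. Hence $\limsup_k\|\theta_k(b)\|\le\|b\|$ and the three differences above tend to $0$ along $\theta_k$. So $b\mapsto[(\theta_k(b))_k]$ is contractive, $\mathbb Q[\sqrt{-1}]$-linear, multiplicative and $*$-preserving on $B^0$, and it extends uniquely by continuity. (b) The norm of $\Theta(b)$ is $\limsup_k\|\theta_k(b)\|$ and is at most $\|b\|$; the three differences are null sequences.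
\end{proof}

\subsection{Asymptotic morphisms and E-theory}
An asymptotic morphism $X\to Y$ is given by a $*$-homomorphism $X\to C_b([1,\infty),Y)/C_0([1,\infty),Y)$; a $*$-homomorphism $X\to Y$ is regarded as a constant asymptotic morphism. A homotopy of asymptotic morphisms is an asymptotic morphism $X\to C([0,1],Y)$ whose compositions with $\mathrm{ev}_0$ and $\mathrm{ev}_1$ are the two given asymptotic morphisms, as $*$-homomorphisms into the quotient. $[[X,Y]]$ is the set of homotopy classes; $[[X,D\otimes\mathbb K]]$ is a monoid under direct sum, and $E(X,D)=[[\Sigma X,\Sigma D\otimes\mathbb K]]$. We write $\beta\alpha\in E(X,D')$ for the product of $\alpha\in E(X,D)$ and $\beta\in E(D,D')$, and $[\varphi]\in E(X,D)$ for the class of a $*$-homomorphism $\varphi\colon X\to D$ or $\varphi\colon X\to D\otimes\mathbb K$. As usual, $E(X,D\otimes\mathbb K)$ is identified with $E(X,D)$.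

A separable $X$ is \emph{homotopy symmetric} if the class of $x\mapsto x\otimes e_{11}$ has an additive inverse in $[[X,X\otimes\mathbb K]]$. A suspension $X=\Sigma D$ with $D$ separable is homotopy symmetric, the inverse being given by reversal of the interval. Indeed, $f\oplus f(1-\cdot)$ is homotopic, by reparametrization, to the direct sum of $f(2\,\cdot)$ on $[0,\frac12]$ and $f(2-2\,\cdot)$ on $[\frac12,1]$, both extended by zero. These two maps have disjoint supports in the variable of the interval, so the second can be rotated into the first corner. The result is $f\circ\gamma$ with $\gamma(t)=2t$ for $t\le\frac12$ and $\gamma(t)=2-2t$ for $t\ge\frac12$. It is contracted to $0$ by $f\circ(r\gamma)$, $r\in[0,1]$.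

We use the following theorems.
\begin{itemize}
\item[(E1)] (Dadarlat--Loring \cite{DL}.) If $X$ is separable and homotopy symmetric, the suspension map $[[X,D\otimes\mathbb K]]\to E(X,D)$ is an isomorphism for every separable $D$.
\item[(E2)] (Connes--Higson; Rosenberg--Schochet.) For $X$ separable and nuclear and $D$ separable, $E(X,D)\cong KK(X,D)$, compatibly with products. If moreover $X$ satisfies the UCT, there is an exact sequence, natural in both variables,
\[
0\to\mathrm{Ext}(K_*(X),K_{*+1}(D))\to E(X,D)\to\mathrm{Hom}(K_*(X),K_*(D))\to0,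
\]
and an element of $E(X,X)$ that induces an automorphism of $K_*(X)$ is invertible.
\item[(P)] (Loring \cite{Loring}.) $C_0((0,1])\otimes M_m$ is projective.
\end{itemize}
By its definition, the suspension map in (E1) takes the composition of an asymptotic morphism with a $*$-homomorphism, on either side, to the corresponding product in E-theory.

\subsection{Free products and the algebra $F$}\label{subsec:F}
A free product of two separable semiprojective algebras is semiprojective: lift the restrictions to both factors and take the larger index.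

Let $F$ be the universal C*-algebra generated by a sequence of contractions $x_1,x_2,\dots$. It is separable, and it is projective because contractions lift to contractions. It surjects onto every separable C*-algebra (send the $x_j$ to a dense sequence in the unit ball). Moreover $\mathrm{id}_F$ is homotopic to $0$ via $x_j\mapsto tx_j$. So replacing $D$ by $D*F$ preserves semiprojectivity and the homotopy type, and any map from $D$ to a separable algebra extends to a surjective map on $D*F$.

\section{Trivializing \texorpdfstring{$n$}{n} copies of a projection}\label{sec:order}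

That $n$ kills $K_*(I_n)$ can be seen on the level of maps.

\begin{lemma}\label{lem:ncopies}
The $*$-homomorphism $\delta\colon I_n\to I_n\otimes M_n$, $\delta(f)=f\otimes1_n$, is homotopic to $0$ through $*$-homomorphisms.
\end{lemma}

\begin{proof}
We have $I_n\otimes M_n=\{f\colon[0,1]\to M_n\otimes M_n\text{ continuous}: f(0)=0,\ f(1)\in1_n\otimes M_n\}$. Let $(W_r)_{r\in[0,1]}$ be a path of unitaries in $M_n\otimes M_n$ from $1$ to the flip. The maps
\[
f\longmapsto\bigl(t\mapsto W_r(f(t)\otimes1)W_r^*\bigr)
\]
take values in $I_n\otimes M_n$, since $f(1)$ is a scalar and so $W_r(f(1)\otimes1)W_r^*=f(1)\otimes1$. They connect $\delta$ to $f\mapsto1\otimes f(t)$. In the last map the condition at $t=1$ puts no constraint on $f(1)$, so we may push everything out through that endpoint: the maps $f\mapsto1\otimes f(rt)$, $r\in[0,1]$, take values in $I_n\otimes M_n$ and connect it to $0$, because $f(0)=0$.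
\end{proof}

\begin{corollary}\label{cor:v}
Let $X=\Sigma I_n$, and let $p\in M_N(X^+)$ be a projection with scalar part $p_0=s(p)$. Then there is $v\in M_N(X^+)\otimes M_n$ with
\[
v^*v=p\otimes1_n,\qquad vv^*=p_0\otimes1_n,\qquad s(v)=p_0\otimes1_n.
\]
\end{corollary}

\begin{proof}
Suspend the homotopy of Lemma~\ref{lem:ncopies} to a path $\delta_r\colon X\to X\otimes M_n$ with $\delta_0(x)=x\otimes1_n$ and $\delta_1=0$. Extend $\delta_r$ to the unital homomorphism $X^+\to X^+\otimes M_n$, $\lambda+x\mapsto\lambda1_n+\delta_r(x)$, and apply it to the entries of $p$. We obtain a norm-continuous path of projections in $M_N(X^+)\otimes M_n$ from $p\otimes1_n$ to $p_0\otimes1_n$. Projections joined by such a path are Murray--von Neumann equivalent, so there is $v'$ with $v'^*v'=p\otimes1_n$ and $v'v'^*=p_0\otimes1_n$. Its scalar part $v_0'$ satisfies $v_0'^*v_0'=v_0'v_0'^*=p_0\otimes1_n$. Put $v=v_0'^*v'$. Then $v^*v=v'^*(p_0\otimes1_n)v'=v'^*v'$, $vv^*=v_0'^*(p_0\otimes1_n)v_0'=p_0\otimes1_n$, and $s(v)=v_0'^*v_0'=p_0\otimes1_n$.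
\end{proof}

\begin{remark}\label{rem:bott}
A generator of $K_0(\Sigma I_n)$ can be written down with $2\times2$ matrices. The kernel of evaluation at $1$, $\Sigma I_n\to\Sigma$, is $\Sigma^2\otimes M_n$, where $\Sigma^2=\Sigma\otimes\Sigma$, and $K_0(\Sigma)=0$. So $K_0(\Sigma^2\otimes M_n)\cong\mathbb Z$ maps onto $K_0(\Sigma I_n)$. If $q=p_0+b\in M_2((\Sigma^2)^+)$ is the Bott projection with $p_0=\mathrm{diag}(1,0)$, then $p_0+b\otimes e_{11}$, with $e_{11}\in M_n$, is a projection with scalar part $p_0$, and its class minus $[p_0]$ generates $K_0(\Sigma I_n)$.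
\end{remark}

\section{Semiprojective algebras from equivalences of projections}\label{sec:model}

We now take the relations of Corollary~\ref{cor:v} as a definition. For Theorem~\ref{thm:B} we allow several projections and several equivalences.

\begin{definition}\label{def:A}
The data are:
\begin{itemize}
\item scalar projections $p_{0,i}\in M_{N_i}(\mathbb C)$ for $1\le i\le m$;
\item for $1\le j\le m'$, expressions $L_j$ and $R_j$ that assign to a tuple $p=(p_1,\dots,p_m)$ of projections block-diagonal projections $L_j(p)$, $R_j(p)$ of size $T_j$, built from copies of the $p_i$ and fixed scalar projections;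
\item scalar partial isometries $v_{0,j}\in M_{T_j}(\mathbb C)$ with $v_{0,j}^*v_{0,j}=L_j(p_0)$ and $v_{0,j}v_{0,j}^*=R_j(p_0)$, where $p_0=(p_{0,1},\dots,p_{0,m})$.
\end{itemize}
Let $A$ be the universal C*-algebra generated by the entries of $b_i\in M_{N_i}$ and $w_j\in M_{T_j}$ subject to the relations that
\[
p_i:=p_{0,i}+b_i\ \text{ is a projection,}\qquad v_j:=v_{0,j}+w_j\ \text{ satisfies }\ v_j^*v_j=L_j(p),\quad v_jv_j^*=R_j(p).
\]
\end{definition}

Expanded in $b_i$ and $w_j$, these relations have no constant terms, because the scalar parts satisfy them. So they make sense without a unit, and zero satisfies them. They force $\|b_i\|,\|w_j\|\le2$. Hence $A$ exists and is separable. By definition, $*$-homomorphisms $A\to D$ correspond to tuples $(p_i,v_j)$ over $D^+$ that satisfy the relations and have scalar parts $(p_{0,i},v_{0,j})$.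

\begin{example}\label{ex:model}
(a) One projection with $N=1$, $p_0=0$ and no equivalence gives $A=\mathbb C$. (b) No projection and the relations $v^*v=vv^*=1$ with $T=1$, $v_0=1$ give the algebra generated by $w$ with $1+w$ unitary, which is $C_0(\mathbb T\setminus\{1\})\cong\Sigma$. (c) The case needed for Theorem~\ref{thm:A} is one projection $p$ with scalar part $p_0$ and one relation $v^*v=p\otimes1_n$, $vv^*=p_0\otimes1_n$, with $v_0=p_0\otimes1_n$. With the choice of Remark~\ref{rem:bott}, this algebra is generated by the entries of a $2\times2$ matrix and a $2n\times2n$ matrix.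
\end{example}

\begin{lemma}\label{lem:semiproj}
The algebra $A$ of Definition~\ref{def:A} is semiprojective.
\end{lemma}

\begin{proof}
Let $\varphi\colon A\to B/J$ be given, with $J=\overline{\bigcup J_k}$; put $B_k=B/J_k$, and write $\bar p_i,\bar v_j$ for the images of $p_i,v_j$ over $(B/J)^+$. For $y\in M_T(B^+)$ the norm of its image in $M_T(B_k^+)$ is the distance of $y$ to $M_T(J_k)$. As $k\to\infty$, it decreases to the norm of the image in $M_T((B/J)^+)$. So an element that becomes small modulo $J$ is small at a finite stage.

\emph{Projections.} Lift $\varphi(b_i)$ to a self-adjoint $b_i'\in M_{N_i}(B)$ and put $y_i=p_{0,i}+b_i'$. For large $k$ we have $\|y_i^2-y_i\|<3/16$ in $M_{N_i}(B_k^+)$. Since $t(1-t)\ge3/16$ on $[\frac14,\frac34]$, the spectrum of $y_i$ there misses this interval. Let $\chi\colon\mathbb R\to[0,1]$ be continuous with $\chi=0$ on $(-\infty,\frac14]$ and $\chi=1$ on $[\frac34,\infty)$, and put $P_i=\chi(y_i)$. This is a projection with scalar part $\chi(p_{0,i})=p_{0,i}$, and it lifts $\chi(\bar p_i)=\bar p_i$.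

\emph{Equivalences.} Lift $\varphi(w_j)$ to $c_j$ over $B$ and put $V_j'=R_j(P)(v_{0,j}+c_j)L_j(P)$. Then $s(V_j')=R_j(p_0)v_{0,j}L_j(p_0)=v_{0,j}$, and $V_j'$ is mapped to $R_j(\bar p)\bar v_jL_j(\bar p)=\bar v_j$. For larger $k$ we have $\|V_j'V_j'^*-R_j(P)\|<1$ and $\|V_j'^*V_j'-L_j(P)\|<1$. So $V_j'V_j'^*$ and $V_j'^*V_j'$ are invertible in the corners of $R_j(P)$ and $L_j(P)$. With the inverse taken in the corner, put
\[
V_j=(V_j'V_j'^*)^{-1/2}V_j'.
\]
Then $V_jV_j^*=R_j(P)$. The element $e=V_j^*V_j=V_j'^*(V_j'V_j'^*)^{-1}V_j'$ is a projection in the corner of $L_j(P)$ with $eV_j'^*V_j'=V_j'^*V_j'$, and $V_j'^*V_j'$ is invertible in that corner; so $e=L_j(P)$. Finally $s(V_j)=(v_{0,j}v_{0,j}^*)^{-1/2}v_{0,j}=v_{0,j}$, with the inverse taken in the corner of $R_j(p_0)$, and $V_j$ is mapped to $\bar v_j$. Thus $(P_i,V_j)$ defines a $*$-homomorphism $A\to B_k$ lifting $\varphi$.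
\end{proof}

Stabilization is a limit of matrix algebras, so we also need the following well-known fact. The difficulty in its proof is that, when $A$ has no unit, $M_m(A)$ need not contain matrix units that could be lifted. Projectivity of the cone over $M_m$ supplies them in a multiplier algebra.

\begin{lemma}\label{lem:matrix}
If $A$ is separable and semiprojective, so is $M_m(A)$ for every $m\ge1$.
\end{lemma}

\begin{proof}
Let $\varphi\colon M_m(A)\to B/J$ with $J=\overline{\bigcup J_k}$, and let $h\in A$ be strictly positive with $\|h\|\le1$. By (P), the $*$-homomorphism $C_0((0,1])\otimes M_m\to B/J$, $f\otimes x\mapsto\varphi(f(h)\otimes x)$, lifts to $\psi\colon C_0((0,1])\otimes M_m\to B$. Let $\mathcal H\subseteq B$ be the hereditary subalgebra generated by the image of $\psi$. As a map to $\mathcal H$, $\psi$ is nondegenerate, so it extends to multiplier algebras. The images of $1\otimes e_{ij}$ are matrix units in $M(\mathcal H)$, again denoted $e_{ij}$, with $\sum e_{ii}=1$ and $e_{ij}\psi(f\otimes x)=\psi(f\otimes e_{ij}x)$. Hence $\mathcal H=M_m(B_0)$ with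 $B_0=e_{11}\mathcal He_{11}$, and $B_0$ is hereditary in $\mathcal H$ and so in $B$. With $\iota(t)=t$, the element $\psi(\iota\otimes1)$ is strictly positive in $\mathcal H$; compressing by $e_{11}$, we see that $\psi(\iota\otimes e_{11})$ is strictly positive in $B_0$.

\emph{The ideals.} Closed ideals of $\mathcal H$ are ideals of $M(\mathcal H)$. So $\mathcal H\cap J_k=M_m(B_0\cap J_k)$, and likewise for $J$. Also $\overline{\bigcup_k(B_0\cap J_k)}=B_0\cap J$. For let $x\in B_0\cap J$ and choose $x_k\in J_k$ with $x_k\to x$. For an element $a$ of an approximate unit of $B_0$ we have $ax_ka\in B_0\cap J_k$ and $ax_ka\to axa$, and $axa\to x$ along the approximate unit.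

\emph{The lift.} The image $B_0/(B_0\cap J)$ of $B_0$ in $B/J$ is the hereditary subalgebra generated by $\varphi(h\otimes e_{11})$. Since $A=\overline{hAh}$, it contains $\varphi(A\otimes e_{11})$. By semiprojectivity of $A$, the map $a\mapsto\varphi(a\otimes e_{11})$ lifts to $\psi_0\colon A\to B_0/(B_0\cap J_k)$ for some $k$. We claim that
\[
\psi_0\otimes\mathrm{id}\colon M_m(A)\to M_m(B_0/(B_0\cap J_k))=\mathcal H/(\mathcal H\cap J_k)\subseteq B/J_k
\]
lifts $\varphi$. In $\mathcal H/(\mathcal H\cap J)$ the composition with the quotient map sends $a\otimes e_{ij}$ to $e_{i1}\varphi(a\otimes e_{11})e_{1j}$, where $e_{i1}$ and $e_{1j}$ act as multipliers of the quotient. For an approximate unit $(f_q)$ of $C_0((0,1])$,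
\begin{align*}
e_{i1}\varphi(f_q(h)af_q(h)\otimes e_{11})e_{1j}
&=\varphi(f_q(h)\otimes e_{i1})\,\varphi(a\otimes e_{11})\,\varphi(f_q(h)\otimes e_{1j})\\
&=\varphi(f_q(h)af_q(h)\otimes e_{ij}).
\end{align*}
Since $h$ is strictly positive, $f_q(h)af_q(h)\to a$, and we get $e_{i1}\varphi(a\otimes e_{11})e_{1j}=\varphi(a\otimes e_{ij})$.
\end{proof}

\section{Intertwining}\label{sec:intertwine}

The next proposition produces the inductive limits asserted in our theorems. Its hypothesis asks for a lift of the identity of $B$ to a sequence of algebras $C_k$ mapping onto $B$; the lift is multiplicative only in the limit, and the $C_k$ are not yet connected to each other. Semiprojectivity produces the connecting maps.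

\begin{proposition}\label{prop:intertwine}
Let $B$ be separable, let $C_k$ be separable and semiprojective, let $\pi_k\colon C_k\to B$ be surjective, and let $\Theta\colon B\to\prod C_k/\bigoplus C_k$ be a $*$-homomorphism with $(\pi_k)_*\Theta=c_B$. Then $B\cong\varinjlim(C_{k_i},\sigma_i)$ for some subsequence $(k_i)$ and suitable $\sigma_i$.
\end{proposition}

\begin{proof}
\emph{Connecting maps.} Fix $k$. In $\prod_lC_l$ consider the ideals $J_r=\bigoplus_{l\le r}C_l$. The closure of their union is $\bigoplus C_l$, and $\prod_lC_l/J_r=\prod_{l>r}C_l$. By semiprojectivity of $C_k$, the map $\Theta\pi_k\colon C_k\to\prod C_l/\bigoplus C_l$ lifts to $\prod_{l>r(k)}C_l$ for some $r(k)$. So for $l>r(k)$ there are $*$-homomorphisms $\tau^k_l\colon C_k\to C_l$ such that $(\tau^k_l(c))_l$ represents $\Theta(\pi_k(c))$. Hence, for $c\in C_k$,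
\begin{equation}\label{eq:tau}
\limsup_l\|\tau^k_l(c)\|\le\|\pi_k(c)\|,\qquad\lim_l\|\pi_l\tau^k_l(c)-\pi_k(c)\|=0 .
\end{equation}
The first property says that, in the limit, $\tau^k_l$ kills what $\pi_k$ kills; the second says that the $\tau^k_l$ become compatible with the maps to $B$.

\emph{Choice of the subsequence.} Let $(b_q)$ be dense in $B$. We construct $k_1<k_2<\cdots$ inductively, with $k_1$ arbitrary. Write $D_i=C_{k_i}$, $\varrho_i=\pi_{k_i}$ and, with $k_{i+1}>r(k_i)$, $\sigma_i=\tau^{k_i}_{k_{i+1}}\colon D_i\to D_{i+1}$; let $\sigma_{i,j}\colon D_j\to D_i$ be the composites, $\sigma_{j,j}=\mathrm{id}$. When $D_j$ has been chosen, fix a dense sequence $(d^j_q)_q$ in $D_j$ and elements $e_{j,q}\in D_j$ $(q\le j)$ with $\varrho_j(e_{j,q})=b_q$. Consider the finite set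
\[
S_i=\{\sigma_{i,j}(d^j_q):j\le i,\ q\le i\}\cup\{\sigma_{i,j}(e_{j,q}):j\le i,\ q\le j\}\subseteq D_i .
\]
By \eqref{eq:tau} we can choose $k_{i+1}$ so large that for all $d\in S_i$
\[
\|\sigma_i(d)\|\le\|\varrho_i(d)\|+2^{-i},\qquad\|\varrho_{i+1}\sigma_i(d)-\varrho_i(d)\|\le2^{-i}.
\]

\emph{The map to $B$.} Let $d=d^j_q$. Then $\sigma_{i,j}(d)\in S_i$ for $i\ge\max(j,q)$, so the sequence $(\varrho_i\sigma_{i,j}(d))_i$ is Cauchy. By density it is Cauchy for every $d\in D_j$. So $\Phi_j=\lim_i\varrho_i\sigma_{i,j}\colon D_j\to B$ is a $*$-homomorphism, and $\Phi_{j+1}\sigma_j=\Phi_j$. We obtain $\Phi\colon\varinjlim D_i\to B$.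

\emph{$\Phi$ is isometric.} For $d=d^j_q$ and large $i$, $\|\sigma_{i+1,j}(d)\|\le\|\varrho_i\sigma_{i,j}(d)\|+2^{-i}$. So $\lim_i\|\sigma_{i,j}(d)\|\le\|\Phi_j(d)\|$, and by continuity this holds for all $d\in D_j$. The left side is the norm of the image of $d$ in $\varinjlim D_i$.

\emph{$\Phi$ is surjective.} For $q\le j$, $\|\Phi_j(e_{j,q})-b_q\|\le\sum_{i\ge j}2^{-i}=2^{1-j}$. So the range of $\Phi$ is dense, and it is closed.
\end{proof}

\section{Removing a homotopy}\label{sec:homotopy}

Suppose now that, instead of $(\pi_k)_*\Theta=c_B$, we only have a homotopy between a composition $B\to\prod D_k/\bigoplus D_k\to Q(B)$ and $c_B$. We shall deform the given map into one that satisfies the equality, after enlarging $D_k$ to $C_k=D_k*F$.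

\subsection{The tool}
Let $\pi\colon C\to B$ be a surjective $*$-homomorphism with kernel $\mathfrak k$, and let $(u_\nu)$ be an approximate unit of $\mathfrak k$, quasicentral in $C$, with $0\le u_\nu\le1$. Functional calculus of $u_\nu$ is taken in $C^+$, and $\pi^+\colon C^+\to B^+$ is the unital extension of $\pi$.

\begin{lemma}\label{lem:star}
\textup{(a)} $\pi^+(f(u_\nu))=f(0)1$ and $[f(u_\nu),c]\to0$ for $f\in C([0,1])$ and $c\in C$.

\textup{(b)} Let $y_1,\dots,y_r\in C$, and let $f_1,\dots,f_r\ge0$ be continuous on $[0,1]$ with $\sum_qf_q^2\le1$. Put $n_q=\|\pi(y_q)\|$ if $f_q(1)=0$, and $n_q=\|y_q\|$ otherwise. Then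
\[
\limsup_\nu\Bigl\|\sum_qf_q(u_\nu)y_qf_q(u_\nu)\Bigr\|\le\max_qn_q .
\]
\end{lemma}

\begin{proof}
(a) Both statements hold for polynomials, hence for continuous $f$ by approximation.

(b) Let $\delta>0$. If $f_q(1)=0$ choose $z_q\in\mathfrak k$ with $\|y_q-z_q\|\le\|\pi(y_q)\|+\delta$; otherwise put $z_q=0$. Writing the sum as row times diagonal matrix times column, we get
\[
\Bigl\|\sum_qf_q(u_\nu)(y_q-z_q)f_q(u_\nu)\Bigr\|\le\max_q\|y_q-z_q\|\cdot\Bigl\|\sum_qf_q(u_\nu)^2\Bigr\|\le\max_qn_q+\delta .
\]
It remains to see that $f_q(u_\nu)z_q\to0$ when $f_q(1)=0$. Then $f_q$ is a uniform limit of polynomials $P(t)(1-t)$; for fixed $P$ the norms $\|P(u_\nu)\|$ are bounded, and $(1-u_\nu)z_q\to0$.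
\end{proof}

So an element of $C$ counts with its full norm only if its weight is nonzero at the end $t=1$ of the spectrum; otherwise only its image in $B$ counts. By (a), the end $t=0$ determines the image of the sum in $B$ exactly. Note also that the bound is a maximum, not a sum.

\subsection{The case of two pieces}
Suppose $a\colon G\to C$ is an $\varepsilon'$-homomorphism and $\|\pi a(b)-b\|\le2\varepsilon'$ for $b\in G$. We want an approximate homomorphism $\theta$ with $\pi\theta(b)=b$ exactly. Let $c(b)\in C$ be \emph{any} elements with $\pi(c(b))=b$, and put, with $u=u_\nu$,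
\[
\theta(b)=u^{1/2}a(b)u^{1/2}+(1-u)^{1/2}c(b)(1-u)^{1/2}.
\]
Then $\pi\theta(b)=b$. Although $c$ is in no way multiplicative, $\theta$ nearly is. Put $w=(u(1-u))^{1/2}$. For $b,b',bb'\in G$, moving functions of $u$ past elements of $C$, which costs errors tending to $0$ with $\nu$, we find
\[
\theta(b)\theta(b')-\theta(bb')\approx u\,y_{00}\,u+w\,y_{01}\,w+w\,y_{10}\,w+(1-u)\,y_{11}\,(1-u)
\]
with $y_{00}=a(b)a(b')-a(bb')$, $y_{01}=a(b)c(b')-a(bb')$, $y_{10}=c(b)a(b')-c(bb')$ and $y_{11}=c(b)c(b')-c(bb')$. The squares of the weights sum to $1$. All weights except the first vanish at $1$, so by Lemma~\ref{lem:star}(b) only $y_{00}$ has to be small in $C$; the others have to be small in $B$. There $\pi(y_{11})=0$, and $\pi(y_{01})$ and $\pi(y_{10})$ are of order $\varepsilon'$ because $\pi a$ is close to the identity on $G$.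

In our situation $\pi a(b)$ is far from $b$, but is joined to it by a path. So we use many pieces: $a$ at the end $t=1$ of the spectrum of $u$, a lift of $b$ at $t=0$, and lifts of intermediate points of the path in between. Only neighboring pieces interact, and neighbors are close in $B$. Since the bound in Lemma~\ref{lem:star}(b) is a maximum, the error does not grow with the number of pieces.

\subsection{The general case}

\begin{proposition}\label{prop:homotopy}
Let $B$ be separable, let $D_k$ be separable and semiprojective, let $\varphi_k\colon D_k\to B$ be $*$-homomorphisms, and let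
\[
\alpha\colon B\to\textstyle\prod D_k/\bigoplus D_k,\qquad H\colon B\to Q(C([0,1],B))
\]
be $*$-homomorphisms with $\mathrm{ev}_0H=(\varphi_k)_*\alpha$ and $\mathrm{ev}_1H=c_B$. Then $B$ has a strong shape system; more precisely, $B\cong\varinjlim(D_{k_i}*F,\sigma_i)$ for some subsequence $(k_i)$ and suitable $\sigma_i$.
\end{proposition}

\begin{proof}
Let $\rho\colon F\to B$ be surjective, $C_k=D_k*F$, and $\pi_k=\varphi_k*\rho\colon C_k\to B$. Then $C_k$ is separable and semiprojective, and $\pi_k$ is surjective. By Proposition~\ref{prop:intertwine} it suffices to find a $*$-homomorphism $\Theta\colon B\to\prod C_k/\bigoplus C_k$ with $(\pi_k)_*\Theta=c_B$. Let $B^0$, $G_r$, $\Lambda_r$ be as in Section~\ref{sec:prelim}.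

\medskip
\noindent\textbf{Claim.} \emph{For every $r\ge1$ there is $k_0(r)$ such that for every $k\ge k_0(r)$ there is a $\frac1r$-homomorphism $\theta\colon G_r\to C_k$ on $(G_r,\Lambda_r)$ with $\|\pi_k\theta(b)-b\|<\frac1r$ for $b\in G_r$.}

\medskip
\emph{The claim suffices.} For each $k$ let $r(k)$ be the largest $r\le k$ with $k_0(r)\le k$, if there is one; this is the case for all large $k$, and $r(k)\to\infty$. Let $\theta_k$ be the function of the claim on $G_{r(k)}$ and $0$ on the rest of $B^0$; for the remaining $k$ put $\theta_k=0$. By Lemma~\ref{lem:approx}(a), $(\theta_k)$ defines a $*$-homomorphism $\Theta$ on $B$. Since $\|\pi_k\theta_k(b)-b\|\to0$ for $b\in B^0$, we have $(\pi_k)_*\Theta=c_B$.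

\emph{Proof of the claim: set-up.} For $b\in B^0$ choose representatives $(a_k(b))_k$ of $\alpha(b)$ and $(h_k(b))_k$ of $H(b)$, where $h_k(b)\in C([0,1],B)$. Fix $r$ and put $G=G_r$, $\Lambda=\Lambda_r$, $\varepsilon=\frac1r$, $\Gamma=1+\max_{b\in G}\|b\|$. Choose $\varepsilon'\in(0,1)$ with $(2\Gamma+1)\varepsilon'<\varepsilon$. By Lemma~\ref{lem:approx}(b) and the endpoint conditions, the following hold for all large $k$:
\begin{itemize}
\item $a_k|_G$ and $h_k|_G$ are $\varepsilon'$-homomorphisms on $(G,\Lambda)$;
\item $\|\varphi_k(a_k(b))-h_k(b)(0)\|<\varepsilon'$ and $\|h_k(b)(1)-b\|<\varepsilon'$ for $b\in G$.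
\end{itemize}
Fix such a $k$ and write $\pi=\pi_k$. Choose $0=s_0<\dots<s_M=1$ with $\|h_k(b)(s_i)-h_k(b)(s_{i-1})\|<\varepsilon'$ for $1\le i\le M$ and $b\in G$. Put $c_0(b)=a_k(b)\in D_k\subseteq C_k$. For $1\le i\le M$ choose $c_i(b)\in C_k$ with $\pi(c_i(b))=h_k(b)(s_i)$; this is possible because $\pi$ is surjective. Then $\|\pi c_i(b)\|\le\Gamma$ for all $i$, and
\begin{equation}\label{eq:neighbors}
\|\pi c_i(b)-\pi c_{i-1}(b)\|<2\varepsilon'\qquad(1\le i\le M,\ b\in G).
\end{equation}

Let $g_i\colon[0,1]\to[0,1]$ $(0\le i\le M)$ be the square root of the piecewise linear hat function with peak $1$ at $1-i/M$ and vanishing at distance $\ge1/M$ from it. Then $\sum_ig_i^2=1$, and $g_ig_j=0$ for $|i-j|\ge2$. Moreover $g_i(1)=0$ for $i\ge1$, $g_M(0)=1$, and $g_i(0)=0$ for $i<M$. Let $(u_\nu)$ be an approximate unit of $\ker\pi$, quasicentral in $C_k$, with $0\le u_\nu\le1$, and define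
\[
\theta_\nu(b)=\sum_{i=0}^Mg_i(u_\nu)\,c_i(b)\,g_i(u_\nu)\in C_k\qquad(b\in G).
\]
We check the required inequalities for large $\nu$; only finitely many are involved.

\emph{Compatibility.} By Lemma~\ref{lem:star}(a), $\pi\theta_\nu(b)=\sum_ig_i(0)^2\pi c_i(b)=\pi c_M(b)=h_k(b)(1)$, which is within $\varepsilon'$ of $b$.

\emph{Norm.} Apply Lemma~\ref{lem:star}(b) with $f_i=g_i$ and $y_i=c_i(b)$. We have $n_0=\|a_k(b)\|<\|b\|+\varepsilon'$, and $n_i=\|h_k(b)(s_i)\|<\|b\|+\varepsilon'$ for $i\ge1$. So $\limsup_\nu\|\theta_\nu(b)\|\le\|b\|+\varepsilon'<\|b\|+\varepsilon$.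

\emph{Linearity and adjoints.} Apply Lemma~\ref{lem:star}(b) with $y_i=c_i(b)+\lambda c_i(b')-c_i(b+\lambda b')$, respectively $y_i=c_i(b)^*-c_i(b^*)$. In each case $n_i<\varepsilon'$: for $i=0$ because $a_k$ is an $\varepsilon'$-homomorphism into $D_k$, for $i\ge1$ because $h_k$ is one into $C([0,1],B)$. So both limits superior are at most $\varepsilon'<\varepsilon$.

\emph{Products.} Write $g_i$ for $g_i(u_\nu)$; these elements commute with each other, and by Lemma~\ref{lem:star}(a) they commute with elements of $C_k$ up to errors tending to $0$ with $\nu$. In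
\[
\theta_\nu(b)\theta_\nu(b')=\sum_{i,j}g_i\,c_i(b)\,g_jg_i\,c_j(b')\,g_j
\]
move the inner $g_j$ to the left past $c_i(b)$ and the inner $g_i$ to the right past $c_j(b')$. In $\theta_\nu(bb')=\sum_{i,j}g_i\,c_i(bb')\,g_ig_j^2$ move one factor $g_j$ to the left past $c_i(bb')g_i$. Up to errors tending to $0$,
\[
\theta_\nu(b)\theta_\nu(b')\approx\sum_{i,j}g_ig_j\,c_i(b)c_j(b')\,g_ig_j,\qquad
\theta_\nu(bb')\approx\sum_{i,j}g_ig_j\,c_i(bb')\,g_ig_j .
\]
The difference of the right sides is $\sum_{|i-j|\le1}g_ig_j\,y_{ij}\,g_ig_j$ with $y_{ij}=c_i(b)c_j(b')-c_i(bb')$, and $\sum_{i,j}(g_ig_j)^2=1$. The function $g_ig_j$ vanishes at $1$ unless $i=j=0$. In that exceptional case $\|y_{00}\|=\|a_k(b)a_k(b')-a_k(bb')\|<\varepsilon'$. For all $i$ we have $\|\pi(y_{ii})\|<\varepsilon'$, and by \eqref{eq:neighbors}, for $|i-j|\le1$,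
\[
\|\pi(y_{ij})\|\le\|\pi c_i(b)\|\,\|\pi c_j(b')-\pi c_i(b')\|+\|\pi(y_{ii})\|\le(2\Gamma+1)\varepsilon' .
\]
By Lemma~\ref{lem:star}(b), $\limsup_\nu\|\theta_\nu(b)\theta_\nu(b')-\theta_\nu(bb')\|\le(2\Gamma+1)\varepsilon'<\varepsilon$. So $\theta=\theta_\nu$ with $\nu$ large proves the claim.
\end{proof}

Note where each hypothesis entered. The homotopy has to consist of approximate homomorphisms, because the pieces $c_i$ with $i\ge1$ must be approximately multiplicative modulo $\ker\pi$. At the end $t=1$ we need an approximate homomorphism into $C_k$ itself; this is $\alpha$.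

\section{A criterion}\label{sec:criterion}

\begin{theorem}\label{thm:criterion}
Let $X$ be separable, nuclear, homotopy symmetric and satisfy the UCT. Let $A'=\varinjlim A_k$ with $A_k$ separable and semiprojective. Suppose there are a $*$-homomorphism $\varphi\colon A'\to X\otimes\mathbb K$ and a graded group homomorphism $\varsigma\colon K_*(X)\to K_*(A')$ with $\varphi_*\varsigma=\mathrm{id}$, where $K_*(X\otimes\mathbb K)$ is identified with $K_*(X)$. Then $X\otimes\mathbb K$ has a strong shape system.
\end{theorem}

The condition is also necessary: if $X\otimes\mathbb K=\varinjlim A_k$ is a strong shape system, take $A'=X\otimes\mathbb K$ and $\varphi=\mathrm{id}$. The content is that a splitting on $K$-theory is enough.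

\begin{proof}
\emph{Step 1: from $K$-theory to asymptotic morphisms.} Since $X$ is nuclear and satisfies the UCT, (E2) gives $\alpha_0\in E(X,A')$ inducing $\varsigma$. Then $[\varphi]\alpha_0\in E(X,X)$ induces the identity on $K_*(X)$, so it is invertible. Put $\alpha=\alpha_0([\varphi]\alpha_0)^{-1}$; then $[\varphi]\alpha=1_X$. Since $X$ is homotopy symmetric, (E1) applies. By surjectivity, $\alpha$ is represented by an asymptotic morphism $X\to A'\otimes\mathbb K$, again called $\alpha$. By injectivity with $D=X\otimes\mathbb K$, $(\varphi\otimes\mathrm{id}_{\mathbb K})\alpha$ is homotopic to $x\mapsto x\otimes e_{11}\otimes e_{11}$ as an asymptotic morphism into $X\otimes\mathbb K\otimes\mathbb K$. Restricting the parameter of $\alpha$ and of the homotopy to integers, we obtain $*$-homomorphisms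
\[
X\to Q(A'\otimes\mathbb K),\qquad X\to Q(C([0,1],X\otimes\mathbb K\otimes\mathbb K))
\]
with the corresponding identities at the endpoints.

\emph{Step 2: stabilization.} We want maps on $B=X\otimes\mathbb K$ instead of $X$. For any $D$ the inclusions $M_r(Q(D))=Q(M_r(D))\subseteq Q(D\otimes\mathbb K)$ are compatible in $r$ and induce a homomorphism $Q(D)\otimes\mathbb K\to Q(D\otimes\mathbb K)$, natural in $D$. Put $L=A'\otimes\mathbb K\otimes\mathbb K$, let $\kappa\colon\mathbb K\otimes\mathbb K\otimes\mathbb K\to\mathbb K$ be an isomorphism, and let $\tilde\varphi=(\mathrm{id}_X\otimes\kappa)(\varphi\otimes\mathrm{id}\otimes\mathrm{id})\colon L\to B$. Tensoring the maps of Step 1 with $\mathbb K$, and applying $\mathrm{id}_X\otimes\kappa$ to the homotopy, we get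
\[
\tilde\alpha\colon B\to Q(L),\quad\tilde H\colon B\to Q(C([0,1],B)),\qquad\mathrm{ev}_0\tilde H=Q(\tilde\varphi)\tilde\alpha,\quad\mathrm{ev}_1\tilde H=c_B\circ\mu,
\]
where $\mu(x\otimes k)=x\otimes\kappa(e_{11}\otimes e_{11}\otimes k)$. Since $\kappa$ is implemented by a unitary, $\mu(x\otimes k)=x\otimes SkS^*$ for an isometry $S$ whose range has infinite codimension.

To replace $\mu$ by $\mathrm{id}_B$, we join $S$ to $1$ by a strongly continuous path of isometries. Realize $\mathbb K$ on $L^2[0,1]$ and let $S_cf=c^{-1/2}f(\cdot/c)$, extended by $0$, for $c\in[\frac12,1]$. This is a strongly continuous path of isometries with $S_1=1$, and the range of $S_{1/2}$ has infinite codimension. So $S=US_{1/2}$ for a unitary $U$, and $U$ is connected to $1$ by a norm-continuous path of unitaries. Along a strongly continuous path of isometries $T$, the map $k\mapsto TkT^*$ is point-norm continuous on $\mathbb K$: check it on rank-one operators. We obtain a homotopy of $*$-homomorphisms from $\mu$ to $\mathrm{id}_B$. It can be concatenated with $\tilde H$, because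
\[
Q(C([0,1],B))\times_{Q(B)}Q(C([0,1],B))\cong Q(C([0,2],B)),
\]
where the fiber product is formed with respect to $\mathrm{ev}_1$ and $\mathrm{ev}_0$. Indeed, if $f_k(1)-g_k(0)\to0$, replace $g_k$ by $g_k+f_k(1)-g_k(0)$ and glue. So we may assume $\mathrm{ev}_1\tilde H=c_B$.

\emph{Step 3: passage to the building blocks.} We have $L\cong A'\otimes\mathbb K=\varinjlim L_k$ with $L_k=M_k(A_k)$, which is semiprojective by Lemma~\ref{lem:matrix}. Let $\iota_{j,k}\colon L_k\to L_j$ and $\iota_{\infty,k}\colon L_k\to L$ be the canonical maps. Let $B^0$, $G_r$, $\Lambda_r$ be as in Section~\ref{sec:prelim} for $B=X\otimes\mathbb K$, and let $(a_l(b))_l$ represent $\tilde\alpha(b)$ for $b\in B^0$. By Lemma~\ref{lem:approx}(b) there are $r(l)\to\infty$ such that, for all large $l$, $a_l$ is a $\frac1{r(l)}$-homomorphism on $(G_{r(l)},\Lambda_{r(l)})$. Fix such an $l$. The conditions are finitely many strict inequalities, and the images of the $L_k$ are increasing with dense union. So there are $k$ and elements $a'(b)\in L_k$ for $b\in G_{r(l)}$ such that $\|\iota_{\infty,k}(a'(b))-a_l(b)\|<\frac1l$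 and $b\mapsto\iota_{\infty,k}(a'(b))$ is still a $\frac1{r(l)}$-homomorphism. Since $\lim_j\|\iota_{j,k}(y)\|=\|\iota_{\infty,k}(y)\|$ for $y\in L_k$, there is $k_l\ge k$ such that $b\mapsto\alpha'_l(b):=\iota_{k_l,k}(a'(b))$ is a $\frac1{r(l)}$-homomorphism into $L_{k_l}$. Put $\alpha'_l=0$ on the rest of $B^0$, and put $\alpha'_l=0$, $k_l=1$ for the finitely many remaining $l$. By Lemma~\ref{lem:approx}(a) the $\alpha'_l$ define a $*$-homomorphism
\[
\alpha'\colon B\to\textstyle\prod L_{k_l}/\bigoplus L_{k_l},\qquad(\iota_{\infty,k_l})_*\alpha'=\tilde\alpha .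
\]
The last equality holds because, for large $l$, $\|\iota_{\infty,k_l}\alpha'_l(b)-a_l(b)\|<\frac1l$ for $b\in G_{r(l)}$. With $D_l=L_{k_l}$ and $\varphi_l=\tilde\varphi\,\iota_{\infty,k_l}$ we get $(\varphi_l)_*\alpha'=Q(\tilde\varphi)\tilde\alpha=\mathrm{ev}_0\tilde H$, and $\mathrm{ev}_1\tilde H=c_B$. Proposition~\ref{prop:homotopy} applies.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $X=\Sigma I_n$. It is separable, nuclear (it is of type I), satisfies the UCT, is homotopy symmetric as a suspension, and has $K_0(X)\cong\mathbb Z_n$ and $K_1(X)=0$. Let $g$ generate $K_0(X)$. By the standard picture of $K_0$, $g=[p^\sharp]-[p_0]$ with a projection $p^\sharp\in M_N(X^+)$ and $p_0=s(p^\sharp)$. By Corollary~\ref{cor:v} there is $v^\sharp\in M_N(X^+)\otimes M_n$ with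
\[
v^{\sharp*}v^\sharp=p^\sharp\otimes1_n,\qquad v^\sharp v^{\sharp*}=p_0\otimes1_n,\qquad s(v^\sharp)=p_0\otimes1_n .
\]
Let $A$ be the algebra of Example~\ref{ex:model}(c), generated by the entries of $b$ and $w$ such that $p=p_0+b$ is a projection and $v=p_0\otimes1_n+w$ satisfies $v^*v=p\otimes1_n$ and $vv^*=p_0\otimes1_n$. It is semiprojective by Lemma~\ref{lem:semiproj}, and $(p^\sharp,v^\sharp)$ defines a $*$-homomorphism $\varphi_0\colon A\to X$.

Put $x=[p]-[p_0]\in K_0(A)$. The partial isometry $v$ shows that $n[p]=n[p_0]$ in $K_0(A^+)\supseteq K_0(A)$, so $nx=0$. Hence $\varsigma\colon K_0(X)\cong\mathbb Z_n\to K_0(A)$, $g\mapsto x$, is well defined; put $\varsigma=0$ on $K_1(X)=0$. Then $(\varphi_0)_*\varsigma(g)=[p^\sharp]-[p_0]=g$. Now apply Theorem~\ref{thm:criterion} with $A'=A_k=A$ (identity connecting maps) and $\varphi(a)=\varphi_0(a)\otimes e_{11}$. \qed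

\begin{remark}
The proof gives $\Sigma I_n\otimes\mathbb K\cong\varinjlim_i(M_{m_i}(A)*F)$ with the single algebra $A$ above and integers $m_i$, because Proposition~\ref{prop:homotopy} is used for the algebras $D_l=M_{k_l}(A)$.
\end{remark}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

By Theorem~\ref{thm:criterion} we need a limit $A'$ of semiprojective algebras with a map to $X\otimes\mathbb K$ that splits on $K$-theory. For $K_0$ we write down a presentation of the group $K_0(X)$ in the form of Definition~\ref{def:A}. For $K_1$ we use sums of $\Sigma$ and dimension-drop algebras. There the work lies in making the maps to $X\otimes\mathbb K$ compatible. $K$-theory gives compatibility only up to a UCT obstruction, and then only up to homotopy, but we need it exactly in order to get a map from the limit.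

\subsection{Further facts}
\begin{itemize}
\item[(S1)] Finite direct sums of copies of $\Sigma$ and algebras $I_n$ (with possibly different $n\ge2$) are one-dimensional noncommutative CW complexes, hence semiprojective (Eilers--Loring--Pedersen; Loring for $I_n$).
\item[(S2)] Homotopy lifting theorem (Blackadar \cite{Blackadar}). If $E$ is separable and semiprojective, $(\varphi_t)_{t\in[0,1]}$ is a point-norm continuous path of $*$-homomorphisms $E\to C/I$, and $\varphi_0$ lifts to $C$, then the path lifts to a path of $*$-homomorphisms $E\to C$ starting at the given lift.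
\end{itemize}

The next lemma says that, up to homotopy, asymptotic morphisms out of a semiprojective algebra are nothing new. Let $[Y,Z]$ denote the set of homotopy classes of $*$-homomorphisms.

\begin{lemma}\label{lem:S3}
Let $Y$ be separable and semiprojective.

\textup{(a)} The map $[Y,Z]\to[[Y,Z]]$ is bijective for every $Z$.

\textup{(b)} If $Z=\overline{\bigcup Z_m}$ with an increasing sequence of C*-subalgebras $Z_m$, then every $*$-homomorphism $Y\to Z$ is homotopic to one with image in some $Z_m$.
\end{lemma}

\begin{proof}
(a) \emph{Surjectivity.} In $C_b([1,\infty),Z)$ consider the ideals $J_k=\{f:f|_{[k,\infty)}=0\}$; then $\overline{\bigcup J_k}=C_0([1,\infty),Z)$, and the quotient by $J_k$ is $C_b([k,\infty),Z)$. By semiprojectivity, an asymptotic morphism lifts to a path $(\psi_t)_{t\ge k}$ of $*$-homomorphisms. The maps $\psi_{k+r(t-k)}$, $r\in[0,1]$, form a homotopy of asymptotic morphisms from the constant $\psi_k$ to $(\psi_t)$.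

\emph{Injectivity.} Let $f,f'\colon Y\to Z$ be $*$-homomorphisms that are homotopic as asymptotic morphisms. As before the homotopy lifts to $*$-homomorphisms $\Psi_t\colon Y\to C([0,1],Z)$, $t\ge k$, continuous in $t$, with $\mathrm{ev}_0\Psi_t-f\to0$ and $\mathrm{ev}_1\Psi_t-f'\to0$ pointwise. We show that $f$ is homotopic to $\mathrm{ev}_0\Psi_t$ for all large $t$. The same argument at the other endpoint then gives $f\simeq\mathrm{ev}_0\Psi_t\simeq\mathrm{ev}_1\Psi_t\simeq f'$ for $t$ large.

The idea is to lift a path that is constantly equal to $f$ asymptotically, while its endpoints are prescribed exactly. Let $\mathfrak B=C_b([k,\infty),C([0,1],Z))$, and for integers $q\ge k$ let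
\[
J_q=\{g\in\mathfrak B:g(t)=0\text{ for }t\ge q,\ g(t)\in C_0((0,1),Z)\text{ for all }t\},\qquad J=\overline{\textstyle\bigcup J_q}.
\]
Multiplication with cut-off functions in $t$ shows $J=\mathfrak a_1\cap\mathfrak a_2$, where $\mathfrak a_1=C_0([k,\infty),C([0,1],Z))$ and $\mathfrak a_2$ consists of the functions $g$ for which every $g(t)$ vanishes at $0$ and $1$. So $\mathfrak B/J$ is the pullback of $\mathfrak B/\mathfrak a_1$ and $\mathfrak B/\mathfrak a_2$ over $\mathfrak B/(\mathfrak a_1+\mathfrak a_2)$. Taking endpoint values identifies $\mathfrak B/\mathfrak a_2$ with $C_b([k,\infty),Z)^2$ and $\mathfrak B/(\mathfrak a_1+\mathfrak a_2)$ with $(C_b([k,\infty),Z)/C_0([k,\infty),Z))^2$. The constant path $f$, as a map to $\mathfrak B/\mathfrak a_1$, and the pair of endpoint values $(f,\mathrm{ev}_0\Psi_t)$, as a map to $\mathfrak B/\mathfrak a_2$, agree in the last quotient since $\mathrm{ev}_0\Psi_t-f\to0$. Hence they define $Y\to\mathfrak B/J$. Lift this map to $\mathfrak B/J_q$. Evaluation at $t\ge q$ is defined on $\mathfrak B/J_q$, and it gives a path of $*$-homomorphisms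 $Y\to Z$. Since $J\subseteq\mathfrak a_2$, the endpoint values are already determined in $\mathfrak B/J$, so the path has endpoints exactly $f$ and $\mathrm{ev}_0\Psi_t$.

(b) Let $\mathcal T=\{f\in C([1,\infty],Z):f(t)\in Z_m\text{ for }t\le m,\ m\in\mathbb N\}$ and $J_k=\{f\in\mathcal T:f|_{[k,\infty]}=0\}$. Then $\overline{\bigcup J_k}=\{f\in\mathcal T:f(\infty)=0\}$, again by cut-off functions. Evaluation at $\infty$ maps $\mathcal T$ onto $Z$: given $z\in Z$, choose $z_m\in Z_m$ with $z_m\to z$, and interpolate linearly between the values $z_m$ at $t=m$. So $\mathcal T/\overline{\bigcup J_k}=Z$. A given $Y\to Z$ lifts to $\mathcal T/J_k$ for some $k$. Evaluation at the points of $[k,\infty]$ gives a path from a map into $Z_k$ (at $t=k$) to the given map (at $t=\infty$).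
\end{proof}

\emph{The algebra $I_n$ is homotopy symmetric.} By Lemma~\ref{lem:ncopies}, $n$ times the class of $x\mapsto x\otimes e_{11}$ in $[[I_n,I_n\otimes\mathbb K]]$ is $0$. So $n-1$ times that class is an additive inverse. Homotopy symmetry passes to finite direct sums (take inverses coordinatewise) and to matrix algebras $M_m(\cdot)$ (tensor an inverse with $\mathrm{id}_{M_m}$).

\subsection{The $K_0$-part}
Let $X$ be as in Theorem~\ref{thm:B} and put $Z=X\otimes\mathbb K$. Let $x_1,x_2,\dots$ generate the countable group $K_0(X)$, and write $x_i=[p_i^\sharp]-[p_{0,i}]$ with projections $p_i^\sharp\in M_{N_i}(X^+)$ and $s(p_i^\sharp)=p_{0,i}$. Let $\rho_1,\rho_2,\dots$ generate the kernel of $\mathbb Z^{(\infty)}\to K_0(X)$, $e_i\mapsto x_i$.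

For $\rho_j=\sum a_ie_i$ put $P_+=\bigoplus_{a_i>0}p_i\otimes1_{|a_i|}$ and $P_-=\bigoplus_{a_i<0}p_i\otimes1_{|a_i|}$, and let $P_{0,\pm}$ be the same expressions in the $p_{0,i}$. Evaluated at $p^\sharp$, the relation $\sum a_ix_i=0$ says $[P_+]+[P_{0,-}]=[P_-]+[P_{0,+}]$ in $K_0(X^+)$. So for some $l_j$ the expressions
\[
L_j=P_+\oplus P_{0,-}\oplus1_{l_j},\qquad R_j=P_-\oplus P_{0,+}\oplus1_{l_j},
\]
which have the same size, are Murray--von Neumann equivalent when evaluated at $p^\sharp$, via some $v_j^\sharp$ over $X^+$ with $v_j^{\sharp*}v_j^\sharp=L_j(p^\sharp)$ and $v_j^\sharp v_j^{\sharp*}=R_j(p^\sharp)$. Put $v_{0,j}=s(v_j^\sharp)$; applying $s$ to these equations gives the conditions on $v_{0,j}$ in Definition~\ref{def:A}.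

Choose $i_k\uparrow\infty$ such that $\rho_1,\dots,\rho_k$ involve only $p_i$ with $i\le i_k$. Let $A_k$ be the algebra of Definition~\ref{def:A} with projections $p_i$, $i\le i_k$, and equivalences $v_j$, $j\le k$. It is semiprojective by Lemma~\ref{lem:semiproj}. There are canonical maps $A_k\to A_{k+1}$ (generators to generators), and the $(p_i^\sharp,v_j^\sharp)$ define compatible maps $A_k\to X\cong X\otimes e_{11}\subseteq Z$. Let $A_\infty=\varinjlim A_k$ and let $\varphi^0\colon A_\infty\to Z$ be the induced map. The $v_j$ show that $x_i\mapsto[p_i]-[p_{0,i}]$ respects all relations $\rho_j$. So it defines $\varsigma_0\colon K_0(X)\to K_0(A_\infty)$, and $\varphi^0_*\varsigma_0=\mathrm{id}$.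

\subsection{The $K_1$-part}
Let $G^1\subseteq G^2\subseteq\cdots$ be finitely generated subgroups of $K_1(X)$ with union $K_1(X)$, and let $\rho\colon F\to Z$ be a fixed surjection. We construct inductively:
\begin{itemize}
\item separable, nuclear, semiprojective, homotopy symmetric algebras $Y_k$ satisfying the UCT with $K_0(Y_k)=0$ and $K_1(Y_k)\cong G^k$, and $*$-homomorphisms $f_k\colon Y_k\to Z$ inducing the inclusion $G^k\subseteq K_1(X)$;
\item with $U_k=Y_k*F$ and the surjection $\varphi_k=f_k*\rho\colon U_k\to Z$, $*$-homomorphisms $\epsilon_k\colon U_k\to U_{k+1}$ with $\varphi_{k+1}\epsilon_k=\varphi_k$.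
\end{itemize}

\emph{Start.} Let $Y_1$ be a finite direct sum of copies of $\Sigma$ and algebras $I_n$ with $K_1(Y_1)\cong G^1$. It is semiprojective by (S1), homotopy symmetric because its summands are, nuclear and UCT because it is of type I, and $K_0(Y_1)=0$. By (E2) there is an element of $E(Y_1,X)$ inducing $G^1\subseteq K_1(X)$, by (E1) it is represented by an asymptotic morphism $Y_1\to X\otimes\mathbb K=Z$, and by Lemma~\ref{lem:S3}(a) by a $*$-homomorphism $f_1$.

\emph{The next algebra.} Given $Y_k$ and $f_k$, let $Y^\circ$ be a finite direct sum as above with $K_1(Y^\circ)\cong G^{k+1}$. In the same way the inclusion $G^k\subseteq G^{k+1}$ is induced by a $*$-homomorphism $Y_k\to Y^\circ\otimes\mathbb K$, and by Lemma~\ref{lem:S3}(b) by some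
\[
e\colon Y_k\to M_m(Y^\circ)=:Y_{k+1}.
\]
This $Y_{k+1}$ is semiprojective by Lemma~\ref{lem:matrix} and has the other required properties.

\emph{Compatibility up to homotopy.} Choose $h'\in E(Y_{k+1},X)$ inducing $G^{k+1}\subseteq K_1(X)$. Since $K_0(Y_k)=0$, the element $h'[e]-[f_k]$ induces $0$ on $K_*$, so it lies in $\mathrm{Ext}(G^k,K_0(X))\subseteq E(Y_k,X)$. It need not vanish, but it can be absorbed in $h'$. Indeed, the map $e^*\colon\mathrm{Ext}(G^{k+1},K_0(X))\to\mathrm{Ext}(G^k,K_0(X))$ is surjective, because $G^k\to G^{k+1}$ is injective and $\mathrm{Ext}^2_{\mathbb Z}=0$. By naturality of the UCT sequence we can therefore subtract from $h'$ an element of $\mathrm{Ext}(G^{k+1},K_0(X))$ and obtain $h\in E(Y_{k+1},X)$ with the same effect on $K_*$ and $h[e]=[f_k]$. By (E1) and Lemma~\ref{lem:S3}(a), $h$ is represented by a $*$-homomorphism $f_{k+1}\colon Y_{k+1}\to Z$. By the injectivity statements in (E1) and Lemma~\ref{lem:S3}(a), applied to $Y_k$, we have $f_{k+1}e\simeq f_k$ as $*$-homomorphisms.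

\emph{Exact compatibility.} Let $\mu\colon U_k\to U_{k+1}$ be $e$ on $Y_k$ and $0$ on $F$. Since $\mathrm{id}_F\simeq0$, we have $0\simeq\rho$, and so
\[
\varphi_{k+1}\mu=(f_{k+1}e)*0\simeq f_k*\rho=\varphi_k .
\]
The map $\varphi_{k+1}$ is surjective, so $Z$ is a quotient of $U_{k+1}$, and the starting point $\varphi_{k+1}\mu$ of the homotopy lifts to $\mu$. Since $U_k$ is semiprojective, (S2) applies; the endpoint of the lifted path is $\epsilon_k\colon U_k\to U_{k+1}$ with $\varphi_{k+1}\epsilon_k=\varphi_k$. This completes the induction.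

\emph{The limit.} The inclusion $Y_k\to U_k$ is a homotopy equivalence with inverse $\mathrm{id}*0$, because $\mathrm{id}_F\simeq0$. So $(\varphi_k)_*\colon K_1(U_k)\to K_1(X)$ is injective with image $G^k$. Hence, with $U_\infty=\varinjlim(U_k,\epsilon_k)$, the induced map $\varphi^1\colon U_\infty\to Z$ gives an isomorphism $K_1(U_\infty)\to K_1(X)$. Let $\varsigma_1$ be its inverse.

\subsection{Conclusion}
Let $A'=\varinjlim(A_k*U_k)$, a limit of separable semiprojective algebras, and let $\varphi\colon A'\to Z$ be induced by $\varphi^0$ and $\varphi^1$. Compose $\varsigma_0$ and $\varsigma_1$ with the maps on $K$-theory induced by $A_\infty\to A'$ and $U_\infty\to A'$. This gives a graded homomorphism $\varsigma\colon K_*(X)\to K_*(A')$ with $\varphi_*\varsigma=\mathrm{id}$. By Theorem~\ref{thm:criterion}, $X\otimes\mathbb K$ has a strong shape system. If $D$ is separable, nuclear and satisfies the UCT, then $X=\Sigma D$ is separable and nuclear, satisfies the UCT and is homotopy symmetric, so the second statement follows. \qed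

\begin{thebibliography}{9}

\bibitem{Blackadar}
Blackadar, Math. Scand. \textbf{118} (2016).

\bibitem{DL}
Dadarlat and Loring, \emph{K-homology, asymptotic representations, and unsuspended E-theory}, J. Funct. Anal. \textbf{126} (1994).

\bibitem{Loring}
Loring, \emph{Lifting Solutions to Perturbing Problems in C*-Algebras}.

\bibitem{Thiel}
Hannes Thiel, \emph{Inductive limits of semiprojective C*-algebras}, arXiv:1804.04908 (2018).

\end{thebibliography}

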